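# A long James space whose dual is not 1-Plichko in any equivalent norm

## 1. The guess that a good norm always exists

The talk starts from a guess: *every Asplund space $X$ can be renormed so that $X^*$ has a commutative 1-projectional skeleton.* Let us fix the words, see why the guess is reasonable, and test it.

We work in ZFC, and all Banach spaces are real. We write $\operatorname{dens}X$ for the least cardinality of a dense subset of $X$, and $B_X$ for the closed unit ball.

**Asplund spaces.** A Banach space $X$ is *Asplund* if every separable subspace of $X$ has a separable dual. For example, $c_0$ is Asplund: the dual of a subspace of $c_0$ is a quotient of $\ell_1$, hence separable. The space $\ell_1$ is not Asplund, since it is itself separable and its dual $\ell_\infty$ is not. For any set $\Gamma$ the space $c_0(\Gamma)$ is Asplund, because a separable subspace lives on countably many coordinates.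

**Projectional skeletons.** A partially ordered set $(\Gamma,\le)$ is *up-directed* if any $s,t\in\Gamma$ have a common upper bound $u\in\Gamma$, and *$\sigma$-complete* if every increasing sequence in $\Gamma$ has a supremum in $\Gamma$. A *projectional skeleton* in a Banach space $E$ is a family $\{P_s:s\in\Gamma\}$ of bounded linear projections on $E$, indexed by an up-directed $\sigma$-complete set $\Gamma$, such that

- (i) $P_sE$ is separable for every $s\in\Gamma$;
- (ii) $E=\bigcup_{s\in\Gamma}P_sE$;
- (iii) if $s\le t$, then $P_s=P_sP_t=P_tP_s$;
- (iv) if $(s_n)$ is increasing with $t=\sup_ns_n$, then $P_tE=\overline{\bigcup_nP_{s_n}E}$.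

It is a *1-projectional skeleton* if $\|P_s\|\le1$ for all $s$, and it is *commutative* if $P_sP_t=P_tP_s$ for all $s,t\in\Gamma$, comparable or not.

The model example is $E=\ell_1(\Gamma_0)$. Index by the countable subsets $s$ of $\Gamma_0$, ordered by inclusion, and let $P_s$ restrict a vector to the coordinates in $s$. Suprema of increasing sequences are unions, each vector has countable support, and $P_sP_t=P_{s\cap t}=P_tP_s$. So this is a commutative 1-projectional skeleton.

**1-Plichko spaces and Markushevich bases.** A subspace $N\subset E^*$ is *1-norming* if $\|e\|=\sup\{|F(e)|:F\in N,\ \|F\|\le1\}$ for all $e\in E$. The space $E$ is *1-Plichko* if there are a linearly dense set $M\subset E$ and a 1-norming subspace $N\subset E^*$ such that $\{m\in M:F(m)\ne0\}$ is countable for every $F\in N$. A *Markushevich basis* of $E$ is a biorthogonal system $\{(x_\gamma,f_\gamma)\}_{\gamma\in\Lambda}\subset E\times E^*$ with $\{x_\gamma\}$ linearly dense and $\{f_\gamma\}$ separating the points of $E$. It is *countably 1-norming* if the subspace $\{f\in E^*:\{\gamma:f(x_\gamma)\ne0\}\text{ is countable}\}$ is 1-norming. In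 $\ell_1(\Gamma_0)$ the unit vectors with the coordinate functionals form such a basis: the countably supported elements of $\ell_\infty(\Gamma_0)$ are 1-norming. The same $M$ and $N$ show that $\ell_1(\Gamma_0)$ is 1-Plichko.

We use two known facts as black boxes.

- **(F1)** For a Banach space $E$ the following are equivalent: $E$ has a commutative 1-projectional skeleton; $E$ is 1-Plichko; $E$ has a countably 1-norming Markushevich basis.
- **(F2)** If $X$ is Asplund, then $(X,|\cdot|)^*$ has a 1-projectional skeleton for every equivalent norm $|\cdot|$ on $X$.

It is also known that there is an Asplund space whose dual, with the dual of the *original* norm, has no commutative 1-projectional skeleton. So the question, taken from Marek Cuth, "Simultaneous projectional skeletons", arXiv:1305.1438 (2013), is this: is there always *some* equivalent norm on $X$ for which the dual has a commutative one? By (F2) only commutativity is missing, and "1-norming" is a property of the norm, which we may change. This is why one guesses yes.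

**Tests.** If $X$ is separable and Asplund, then $X^*$ is separable and the one-element family $\{\mathrm{Id}\}$ is a commutative 1-projectional skeleton. If $X=c_0(\Gamma_0)$, then $X^*=\ell_1(\Gamma_0)$ and we are in the model example. Next, let $X=C([0,\eta])$ for an ordinal $\eta$, where $[0,\eta]$ has the order topology. This space is Asplund, as is $C(K)$ for every scattered compact $K$. Since measures on a scattered compact space are purely atomic, $C([0,\eta])^*=\ell_1([0,\eta])$ isometrically, and again the dual is 1-Plichko in the original norm, however long $\eta$ is. Note what made this work: *every* bounded function on $[0,\eta]$ is a functional on $\ell_1([0,\eta])$, so we could take $N$ to be the finitely supported functions. These need not be continuous: the order of $[0,\eta]$ has been forgotten by the bidual. A counterexample should have a bidual that remembers the order.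

One more family of cases supports the guess, and it deserves its own section.

## 2. Density at most $\omega_1$: every norm works

**Proposition 1.** *If $X$ is Asplund with $\operatorname{dens}X\le\omega_1$, then $(X,|\cdot|)^*$ has a commutative 1-projectional skeleton for every equivalent norm $|\cdot|$.*

*Proof.* Fix an equivalent norm and write $E$ for $X^*$ with the dual norm. The separable case was done above, so let $\operatorname{dens}X=\omega_1$.

**Step 1: $\operatorname{dens}E\le\omega_1$.** The purpose is to be able to list a dense subset of $E$ in type $\omega_1$. Suppose the claim fails. For each $n$ take a maximal $\frac1n$-separated subset $G_n$ of $B_E$. Since $\bigcup_nG_n$ is dense in $B_E$, some $G_n$ has cardinality at least $\omega_2$. So there are $\varepsilon>0$ and an $\varepsilon$-separated $G\subset B_E$ with $|G|=\omega_2$.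

On the bounded set $B_E$ the $w^*$-topology is the topology of pointwise convergence on a dense subset of $X$ of cardinality $\omega_1$. It therefore has a base of cardinality at most $\omega_1$ (finite intersections of conditions with rational endpoints). Discard from $G$ every point that has a relatively $w^*$-open neighborhood in $G$ of cardinality at most $\omega_1$. The neighborhood may be taken from the base, so at most $\omega_1$ sets of cardinality at most $\omega_1$ are involved, and at most $\omega_1$ points are discarded. Let $G'\neq\emptyset$ be what remains. If $U$ is $w^*$-open and meets $G'$, then $|U\cap G|=\omega_2$, so $U\cap G'$ still has at least two points and its diameter is at least $\varepsilon$. This contradicts the theorem of Namioka–Phelps (Duke Math. J. 42 (1975)) and Stegall (Trans. AMS 206 (1975)): in the dual of an Asplund space every nonempty bounded set has nonempty relatively $w^*$-open subsets (even slices) of arbitrarily small diameter.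

**Step 2: a linearly ordered piece of a skeleton.** Projections indexed by a chain commute by (iii), so we look for a chain that is still a skeleton. By (F2), $E$ has a 1-projectional skeleton $\{P_s:s\in\Gamma\}$. Let $\{e_i:i<\omega_1\}$ be dense in $E$. Choose $s_i\in\Gamma$ for $i<\omega_1$ as follows. Let $s_0$ be arbitrary. Given $s_i$, pick $t$ with $e_i\in P_tE$ and then $s_{i+1}\ge s_i,t$. By (iii), $P_t=P_{s_{i+1}}P_t$, so $e_i\in P_tE\subset P_{s_{i+1}}E$. For a limit $i$ choose a strictly increasing sequence $i_n\uparrow i$ and put $s_i=\sup_ns_{i_n}$. The family $(s_i)$ is increasing. At a limit $i$ the element $s_i$ is the supremum of $(s_{k_m})$ along *every* sequence $(k_m)$ cofinal in $i$: each $s_{k_m}$ lies below some $s_{i_n}$ and conversely, so both sequences have the same upper bounds.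

Consider $\{P_{s_i}:i<\omega_1\}$, indexed by $\omega_1$, which is up-directed and $\sigma$-complete. Conditions (i), (iii) and the norm bound are inherited. For (iv), let $(i_n)$ be increasing with supremum $i$. If the sequence is eventually equal to $i$, there is nothing to prove, as $P_{s_i}E$ is closed. Otherwise $i$ is a limit, $s_i=\sup_ns_{i_n}$, and (iv) holds by (iv) for the original skeleton. For (ii), the set $\bigcup_{i<\omega_1}P_{s_i}E$ contains every $e_i$, so it is dense. It is also closed: the terms of a convergent sequence from it lie in spaces $P_{s_{i_k}}E$, hence all in the single closed space $P_{s_i}E$ with $i=\sup_ki_k<\omega_1$. So it equals $E$. By (iii) the projections commute. $\square$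

So the guess survives up to density $\omega_1$, in the strongest form. It fails at $\omega_2$.

## 3. Continuous functions of finite quadratic variation

Intervals below are intervals of ordinals, and $[0,\eta]$ carries the order topology. For an ordinal $\eta$ and any $g:[0,\eta]\to\mathbb R$ put
$$v(g)=\sup\Big\{\Big(\sum_{i=1}^n (g(\alpha_i)-g(\alpha_{i-1}))^2\Big)^{1/2}:\ n\in\mathbb N,\ \alpha_0<\dots<\alpha_n\le \eta\Big\}.\tag{1}$$
The finite sequences $\alpha_0<\dots<\alpha_n$ are called *chains*. Let
$$X_\eta=\{f:[0,\eta]\to\mathbb R\text{ continuous},\ f(0)=0,\ v(f)<\infty\},\qquad \|f\|=v(f),$$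
and let $\delta_\alpha\in X_\eta^*$ be evaluation at $\alpha$. Note that $\delta_0=0$.

*It is a Banach space.* By the triangle inequality in $\ell_2$, applied to each chain, $v$ is a seminorm, and $|f(\alpha)|=|f(\alpha)-f(0)|\le\|f\|$. If $(f_n)$ is Cauchy, it converges uniformly to a continuous $f$ with $f(0)=0$. Passing to the limit along each fixed chain gives $v(f_n-f)\le\liminf_mv(f_n-f_m)$, so $f\in X_\eta$ and $f_n\to f$ in norm.

*Step functions.* For $\xi<\zeta\le\eta$ the interval $(\xi,\zeta]$ is clopen, so $1_{(\xi,\zeta]}\in X_\eta$. Along a chain this function goes up at most once and down at most once, so $\|1_{(\xi,\zeta]}\|\le\sqrt2$. For $\zeta=\eta$ it never comes down, so $\|1_{(\xi,\eta]}\|=1$.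

*Small cases.* For finite $\eta$, $X_\eta$ is $\mathbb R^\eta$ with a norm. For $\eta=\omega$, $X_\omega$ consists of the sequences $(f(n))_{n\ge0}$ with $f(0)=0$ and finite quadratic variation. Such a sequence converges, as Lemma 2(a) will show, and $f(\omega)$ is its limit. For every $\eta$ and all $\beta<\alpha\le\eta$ we have $\|\delta_\alpha-\delta_\beta\|=1$: the bound $\le1$ is clear from (1), and $1_{(\beta,\eta]}$ attains it.

**Theorem A.** *For every ordinal $\eta$, $X_\eta$ is Asplund. If $\eta\ge\omega_2$, then $X_\eta^*$ is not 1-Plichko under any equivalent norm on the Banach space $X_\eta^*$. In particular, for no equivalent norm $|\cdot|$ on $X_{\omega_2}$ does $(X_{\omega_2},|\cdot|)^*$ have a commutative 1-projectional skeleton.*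

The second sentence covers all equivalent norms on $X_\eta^*$, whether or not they are dual norms. The third follows from it by (F1), since the dual of an equivalent norm is an equivalent norm on the dual. So the answer to the question is no.

**Theorem B.** *If $X$ is Asplund with $\operatorname{dens}X\le\omega_1$, then $(X,|\cdot|)^*$ has a commutative 1-projectional skeleton for every equivalent norm $|\cdot|$. Since $\operatorname{dens}X_{\omega_2}=\omega_2$, the least density of a counterexample is exactly $\omega_2$. Moreover, for every ordinal $\eta$ the following are equivalent: (1) $\eta<\omega_2$; (2) $(X_\eta,|\cdot|)^*$ is 1-Plichko for every equivalent norm $|\cdot|$ on $X_\eta$; (3) $X_\eta^*$ is 1-Plichko for some equivalent (not necessarily dual) norm.*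

**Proposition C.** *Let $X$ have the Radon–Nikodým property. The following are equivalent: (i) $(X,|\cdot|)^*$ is 1-Plichko for some equivalent norm on $X$; (ii) the same for every equivalent norm on $X$; (iii) there is a linearly dense $M\subset X^*$ such that $\{m\in M:m(x)\ne0\}$ is countable for every $x\in X$.*

The first sentence of Theorem B is Proposition 1.

## 4. Jumps of a function with finite $v$

We shall apply the next lemma both to elements of $X_\eta$ and to functions coming from $X_\eta^{**}$, which may be discontinuous. For $g:[0,\eta]\to\mathbb R$ with $v(g)<\infty$ put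
$$J(g)=\{\alpha<\eta:g(\alpha+1)\ne g(\alpha)\}\cup\{\lambda\le\eta\text{ limit}:g(\lambda-)\ne g(\lambda)\},\qquad g(\lambda-)=\lim_{\alpha\uparrow\lambda}g(\alpha).$$

For example, on $[0,\omega+1]$ both $1_{(\omega,\omega+1]}$ and $1_{[\omega,\omega+1]}$ have $J=\{\omega\}$. The first is continuous and jumps *after* $\omega$; the second is discontinuous and jumps *at* $\omega$.

**Lemma 2.** *Let $v(g)<\infty$.*
*(a) For each limit $\lambda\le\eta$ the limit $g(\lambda-)$ exists.*
*(b) $J(g)$ is countable.*
*(c) If $\beta<\gamma\le\eta$ and $J(g)\cap(\beta,\gamma)=\emptyset$, then $g$ is constant on $(\beta,\gamma)$. If moreover $g$ is continuous, then $g$ is constant on $(\beta,\gamma]$.*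

*Proof.* (a) If the limit does not exist, the Cauchy condition fails. So there is $\varepsilon>0$ such that beyond every point below $\lambda$ there are two further points below $\lambda$ where the values of $g$ differ by at least $\varepsilon$. This yields $\alpha_1<\alpha_1'<\alpha_2<\alpha_2'<\cdots<\lambda$ with $|g(\alpha_k)-g(\alpha_k')|\ge\varepsilon$, hence $v(g)=\infty$, a contradiction.

(b) If $J(g)$ is uncountable, then for some $\varepsilon>0$ infinitely many points of $J(g)$ carry a jump (of the first or of the second type) of size $>\varepsilon$. Take $n$ of them, $\kappa_1<\dots<\kappa_n$. If the jump of the first type at $\kappa_i$ has size $>\varepsilon$, use the pair $(\kappa_i,\kappa_i+1)$. Otherwise $\kappa_i$ is a limit with $|g(\kappa_i)-g(\kappa_i-)|>\varepsilon$. Then use a pair $(\alpha,\kappa_i)$ with $\alpha<\kappa_i$ so close to $\kappa_i$ that $|g(\kappa_i)-g(\alpha)|>\varepsilon$ and, if $i>1$, $\alpha>\kappa_{i-1}+1$; this is possible since $\kappa_i$ is a limit. The $i$-th pair ends at or before $\kappa_i+1$. The next one starts at $\kappa_{i+1}\ge\kappa_i+1$ or beyond $\kappa_i+1$. So the pairs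 do not overlap except possibly at endpoints, and all their points together form a chain that shows $v(g)^2\ge n\varepsilon^2$. As $n$ is arbitrary, this is a contradiction.

(c) We show by induction that $g(\alpha)=g(\beta+1)$ for $\alpha\in[\beta+1,\gamma)$. If $\alpha=\alpha'+1>\beta+1$, then $\alpha'\in(\beta,\gamma)$ is not in $J(g)$, so $g(\alpha)=g(\alpha')$. If $\alpha>\beta+1$ is a limit, then $\alpha\notin J(g)$ gives $g(\alpha)=g(\alpha-)$, which is the constant value on $[\beta+1,\alpha)$. Now let $g$ be continuous and look at $\gamma$. If $\gamma=\beta+1$, then $(\beta,\gamma]=\{\gamma\}$ and there is nothing to prove. If $\gamma=\alpha'+1$ with $\alpha'\ge\beta+1$, use $\alpha'\notin J(g)$. If $\gamma$ is a limit, use $g(\gamma)=g(\gamma-)$. $\square$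

The example $g=1_{[\omega,\omega+1]}$, $\beta=0$, $\gamma=\omega$ shows that continuity is needed to include $\gamma$. This gap between $g(\gamma-)$ and $g(\gamma)$ drives everything below.

## 5. The evaluations span the dual

**Lemma 3.** $X_\eta^*=\overline{\operatorname{span}}\{\delta_\alpha:\alpha\le\eta\}$.

*Proof.* We use induction on $\eta$; $X_0=\{0\}$. Let $\eta>0$, let $Z=\overline{\operatorname{span}}\{\delta_\alpha:\alpha\le\eta\}$ and $\varphi\in X_\eta^*$.

**Step 1: reduction to shorter intervals.** For $\xi<\eta$ let $R_\xi:X_\eta\to X_\xi$ be restriction, and let $L_\xi:X_\xi\to X_\eta$ extend $f$ by the constant value $f(\xi)$ on $(\xi,\eta]$. The extension is continuous because $[0,\xi]$ is clopen. Both operators have norm at most 1; for $L_\xi$, replace all chain points beyond $\xi$ by $\xi$. By the induction hypothesis $\varphi L_\xi$ lies in the closed span of the evaluations in $X_\xi^*$. Since $\delta_\alpha R_\xi=\delta_\alpha$, we get $\varphi L_\xi R_\xi\in Z$.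

**Step 2: successor $\eta=\xi+1$.** Here $f=L_\xi R_\xi f+(f(\eta)-f(\xi))1_{\{\eta\}}$, so $\varphi=\varphi L_\xi R_\xi+\varphi(1_{\{\eta\}})(\delta_\eta-\delta_\xi)\in Z$.

**Step 3: limit $\eta$, what must be small.** Put
$$\varphi_\xi=\varphi L_\xi R_\xi+\varphi(1_{(\xi,\eta]})(\delta_\eta-\delta_\xi)\in Z .$$
Then $(\varphi-\varphi_\xi)(f)=\varphi(g)$ with $g=f-L_\xi R_\xi f-(f(\eta)-f(\xi))1_{(\xi,\eta]}$. We have $g=0$ on $[0,\xi]$, $g(\eta)=0$, and $\|g\|\le3\|f\|$. Hence $\|\varphi-\varphi_\xi\|\le3s_\xi$, where
$$s_\xi=\sup\{\varphi(g):\|g\|\le1,\ g=0\text{ on }[0,\xi]\cup\{\eta\}\}$$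
is nonincreasing in $\xi$. It suffices that $s_\xi\to0$ as $\xi\uparrow\eta$. Suppose instead that $s_\xi>\varepsilon>0$ for all $\xi<\eta$.

**Step 4: tails are small.** This lets us cut off the functions before $\eta$. For $g\in X_\eta$ let $v(g;[\zeta,\eta])$ be the supremum in (1) over chains in $[\zeta,\eta]$; we claim that it tends to $0$ as $\zeta\uparrow\eta$. It is nonincreasing in $\zeta$. If it stays above some $\delta>0$, there is for each $\zeta<\eta$ a chain in $[\zeta,\eta]$ with square sum $>\delta^2$. If its last point is $\eta$, continuity at $\eta$ lets us move that point slightly below $\eta$. Repeat with $\zeta$ replaced by the last point of the chain just found. After $n$ rounds the chains concatenate to one with square sum at least $n\delta^2$. As $n$ is arbitrary, this contradicts $v(g)<\infty$.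

Now let $g(\eta)=0$, and consider a chain for $g1_{(\zeta,\eta]}$. Differences inside $[0,\zeta]$ vanish. The differences inside $(\zeta,\eta]$ contribute at most $v(g;[\zeta,\eta])^2$. At most one difference crosses $\zeta$, and it has size $|g(\alpha)|=|g(\alpha)-g(\eta)|\le v(g;[\zeta,\eta])$. So $\|g1_{(\zeta,\eta]}\|\le\sqrt2\,v(g;[\zeta,\eta])\to0$ as $\zeta\uparrow\eta$.

**Step 5: disjoint blocks.** Given $\xi<\eta$, take $g$ with $\|g\|\le1$, $g=0$ on $[0,\xi]\cup\{\eta\}$ and $\varphi(g)>\varepsilon$. By Step 4 there is $\zeta\in(\xi,\eta)$ such that $g'=g1_{[0,\zeta]}=g-g1_{(\zeta,\eta]}$ has $\|g'\|\le2$ and $\varphi(g')>\varepsilon$. It is supported in $(\xi,\zeta]$. Inductively we get $\xi_1<\xi_2<\cdots<\eta$ and $g_n$ supported in the block $(\xi_n,\xi_{n+1}]$ with $\|g_n\|\le2$ and $\varphi(g_n)>\varepsilon$.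

**Step 6: an upper 2-estimate, and the contradiction.** We claim that
$$\Big\|\sum_{n\le m}a_ng_n\Big\|^2\le5\sum_{n\le m}a_n^2\|g_n\|^2 .\tag{2}$$
Take a chain. On the $n$-th block the sum equals $a_ng_n$, and outside all blocks it is $0$. The differences with both points in the $n$-th block contribute at most $a_n^2\|g_n\|^2$ in total. Any other difference has square at most $2x^2+2y^2$, where $x,y$ are its endpoint values. Since blocks are intervals, a block takes part in such differences only through its first chain point (as a right endpoint) and its last chain point (as a left endpoint). So each block adds at most $4a_n^2\|g_n\|_\infty^2\le4a_n^2\|g_n\|^2$. This proves (2). With $a_n=1/n$ we get for all $m$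
$$\varepsilon\sum_{n\le m}\frac1n\le\varphi\Big(\sum_{n\le m}\frac1ng_n\Big)\le\|\varphi\|\Big(20\cdot\frac{\pi^2}{6}\Big)^{1/2},$$
which is false for large $m$. $\square$

## 6. Every $X_\eta$ is Asplund

**Lemma 4.** *$X_\eta$ is Asplund.*

*Proof.* Let $W\subset X_\eta$ be a separable subspace with a countable dense subset $W_0$. The plan is to collapse $[0,\eta]$ onto a countable ordinal interval $[0,\theta]$ without losing any $f\in W_0$, and then to use Lemma 3 for $\theta$.

**Step 1: a countable closed set that catches all jumps.** Let $C=\{0,\eta\}\cup\bigcup_{f\in W_0}J(f)$, which is countable by Lemma 2(b), and $A=\overline C$. If $\lambda<\lambda'$ are in $A\setminus C$, then $\lambda'$ is a limit of points of $C$ below $\lambda'$, so there is $c\in C$ with $\lambda<c<\lambda'$. Hence $\lambda\mapsto\min(C\setminus[0,\lambda))$, which exists because $\eta\in C$, is injective from $A\setminus C$ to $C$. So $A$ is countable.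

**Step 2: the collapse.** As $A$ is countable with maximum $\eta$, there is an order isomorphism $\pi:[0,\theta]\to A$ with $\theta$ a countable ordinal. It is continuous: at a limit $i$, the ordinal $\sup_{j<i}\pi(j)$ lies in the closed set $A$, exceeds all $\pi(j)$ with $j<i$, and is at most $\pi(i)$, so it equals $\pi(i)$. Let $\rho(\alpha)=\min(A\setminus[0,\alpha))$ be the least point of $A$ that is $\ge\alpha$, and let $q=\pi^{-1}\circ\rho:[0,\eta]\to[0,\theta]$. It is nondecreasing, onto (because $\rho$ fixes $A$), and $q(0)=0$.

It is also continuous at each limit $\lambda$, and other points are isolated. If $A\cap(\beta,\lambda)=\emptyset$ for some $\beta<\lambda$, then $\rho$ is constant on $(\beta,\lambda]$. Otherwise $A$ is cofinal in $\lambda$, so $\lambda\in A$ and $q(\lambda)=\pi^{-1}(\lambda)$ is a limit. For each $i<q(\lambda)$ a point of $(\pi(i),\lambda]$ is sent by $\rho$ into $(\pi(i),\lambda]$, hence by $q$ into $(i,q(\lambda)]$.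

Put $Tu=u\circ q$ for $u\in X_\theta$. Then $Tu$ is continuous and vanishes at $0$. Chains in $[0,\eta]$ are mapped by $q$ to chains, possibly with repetitions, and every chain in $[0,\theta]$ lifts to a chain in $[0,\eta]$. So $v(Tu)=v(u)$, and $T:X_\theta\to X_\eta$ is an isometric embedding.

**Step 3: $W\subset TX_\theta$.** Let $f\in W_0$. We claim that $f=f\circ\rho$. This is clear on $A$. If $\alpha\notin A$, put $\gamma=\rho(\alpha)>\alpha$ and $\beta=\max(A\cap[0,\alpha])<\alpha$. Then $J(f)\cap(\beta,\gamma)\subset A\cap(\beta,\gamma)=\emptyset$, so by Lemma 2(c) $f$ is constant on $(\beta,\gamma]\ni\alpha$, and $f(\alpha)=f(\gamma)$. Now $f\circ\pi$ is continuous, $v(f\circ\pi)\le v(f)$ and $f(\pi(0))=f(0)=0$, so $f\circ\pi\in X_\theta$ and $T(f\circ\pi)=f\circ\rho=f$. Since $TX_\theta$ is closed, $W\subset TX_\theta$.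

**Step 4: conclusion.** By Lemma 3, $X_\theta^*$ is the closed span of countably many vectors, so it is separable. Restriction of functionals maps $(TX_\theta)^*$ onto $W^*$, so $W^*$ is separable. $\square$

## 7. Differences of evaluations: success at $\omega_1$, failure at $\omega_2$

The natural way to show that $X_\eta^*$ is 1-Plichko is to take $N=X_\eta\subset X_\eta^{**}$. This subspace is 1-norming for the dual norm of *every* equivalent norm on $X_\eta$. It remains to find a linearly dense $M\subset X_\eta^*$ on which every $f\in X_\eta$ has countable support. By Lemma 3 the evaluations are linearly dense, but $1_{(0,\eta]}$ is nonzero on all $\delta_\alpha$ with $\alpha>0$. Since elements of $X_\eta$ have few jumps, one tries differences.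

**It works for $\eta=\omega_1$.** Let $M=\{\delta_{\omega_1}\}\cup\{\delta_\alpha-\delta_{\omega_1}:\alpha<\omega_1\}$. For $f\in X_{\omega_1}$ the countable set $J(f)$ does not contain $\omega_1$, so it is bounded by some $\beta<\omega_1$. By Lemma 2(c) $f$ is constant on $(\beta,\omega_1]$, so $f$ is nonzero on only countably many elements of $M$. Here the guess is confirmed by hand, for every norm on $X_{\omega_1}$.

**It fails for $\eta=\omega_2$.** The same $M$ with $\omega_2$ in place of $\omega_1$ does not work: $f=1_{(0,\omega_1]}$ is nonzero on $\delta_\alpha-\delta_{\omega_2}$ for all $0<\alpha\le\omega_1$. Perhaps a cleverer choice of differences would do? (The vectors $\delta_\alpha=\delta_\alpha-\delta_0$ count as differences.) No.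

**Claim.** *Let $M$ be a set of vectors $\delta_\alpha-\delta_\beta$ with $\alpha<\beta\le\omega_2$, such that each $1_{(\xi,\omega_2]}$, $\xi<\omega_2$, is nonzero on only countably many $m\in M$. Then $M$ is not linearly dense in $X_{\omega_2}^*$.*

*Proof.* Say that the pair $\alpha<\beta$ crosses $\xi$ if $\alpha\le\xi<\beta$; this means that $1_{(\xi,\omega_2]}$ is nonzero on $\delta_\alpha-\delta_\beta$. Distinct pairs give distinct vectors, so only countably many pairs from $M$ cross a given $\xi<\omega_2$.

Only countably many pairs from $M$ end at $\omega_2$: otherwise $\omega_1$ of them would have left ends below some $\xi<\omega_2$, since $\omega_2$ is regular, and they would all cross $\xi$. So there is $\beta_0<\omega_2$ above all their left ends. Let $h(\xi)<\omega_2$ be the supremum of the right ends $<\omega_2$ of the pairs that cross $\xi$. Iterating countably often, and using that $\omega_2$ is regular, we find arbitrarily large limit ordinals $\gamma<\omega_2$ with $h(\xi)<\gamma$ for all $\xi<\gamma$. Take two of them with $\beta_0<\gamma<\gamma'$.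

No pair from $M$ has exactly one point in $[\gamma,\gamma')$. Let $\alpha$ be that point and $\alpha'$ the other. If $\alpha'<\gamma$, the pair crosses $\alpha'$, so $\alpha\le h(\alpha')<\gamma$. If $\gamma'\le\alpha'<\omega_2$, the pair crosses $\alpha<\gamma'$, so $\alpha'\le h(\alpha)<\gamma'$. If $\alpha'=\omega_2$, then $\alpha<\beta_0<\gamma$. All three are impossible.

The functions $1_{(\xi,\xi']}$ with $\xi<\gamma\le\xi'<\gamma'$ have norm at most $\sqrt2$. Let $\xi\uparrow\gamma$, $\xi'\uparrow\gamma'$ and let $F\in X_{\omega_2}^{**}$ be a $w^*$-cluster point. At each $\alpha$ the values are eventually constant, so $F(\delta_\alpha)=1_{[\gamma,\gamma')}(\alpha)$. Hence $F$ vanishes on $M$ while $F(\delta_\gamma)=1$. $\square$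

This shows an obstruction, but for the theorem it is far from enough. A general $M$ consists of arbitrary vectors of $X_\eta^*$, and a general $N$ need not be related to $X_\eta$. Recall that for $C([0,\eta])$ the good $N$ consisted of the finitely supported functions, most of which are discontinuous. We have to work with an unknown pair $(M,N)$.

**What to do instead.** For $F\in E^*=X_\eta^{**}$ consider the function $\hat F(\alpha)=F(\delta_\alpha)$. In contrast with $C([0,\eta])$, it has finite quadratic variation, so it has left limits and few jumps. Suppose $(M,N)$ is given. Then we get commuting projections. With these we show that for suitable $\gamma$ the left limit $F\mapsto\hat F(\gamma-)$ is given, *on $N$*, by a vector $g_\gamma\in E$. Pressing down and commutativity then force $\omega_2$ many of the vectors $g_\gamma$ into one separable subspace. If $N$ were $X_\eta$, we would be done at that point: for $f\in X_\eta$ we have $f(\gamma-)=f(\gamma)$, so $g_\gamma=\delta_\gamma$, and the vectors $\delta_\gamma$ have mutual distance 1. For general $N$ one more argument is needed: on $\omega_2$ many $\gamma$ the left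 limits are nearly one and the same functional of $F$, while the values $\hat F(\gamma)$ can be prescribed by $w^*$-density. Then $\hat F$ must jump too often.

## 8. No equivalent norm on $X_\eta^*$ is 1-Plichko when $\eta\ge\omega_2$

Let $\eta\ge\omega_2$, $X=X_\eta$, and $E=X^*$ with its original norm $\|\cdot\|$. Suppose that $E$ is 1-Plichko in some equivalent norm $\|\cdot\|'$, with witnesses $M\subset E$ and $N\subset E^*$. For $F\in E^*$ write $\operatorname{supp}F=\{m\in M:F(m)\ne0\}$; it is countable for $F\in N$.

**Step 0: translation to the original norm.** We want to forget $\|\cdot\|'$ at the price of a constant. Let $c\|\cdot\|\le\|\cdot\|'\le C\|\cdot\|$. If $\|F\|'\le1$, then $|F(e)|\le C\|e\|$, so $\|F\|\le C$. As $N$ is 1-norming for $\|\cdot\|'$, we get with $r=c/C\in(0,1]$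
$$\sup\{|F(e)|:F\in N,\ \|F\|\le1\}\ge\tfrac1C\|e\|'\ge r\|e\|\qquad(e\in E).\tag{3}$$
Consequently
$$rB_{E^*}\subset\overline{N\cap B_{E^*}}^{\,w^*}.\tag{4}$$
Indeed, the set on the right is convex, symmetric and $w^*$-closed. If $F_0$ is not in it, the separation theorem gives $e\in E$ with $F_0(e)>\sup\{|F(e)|:F\in N\cap B_{E^*}\}\ge r\|e\|$, so $\|F_0\|>r$.

Finally, for $F\in E^*$ put $\hat F(\alpha)=F(\delta_\alpha)$. Then
$$v(\hat F)\le\|F\|.\tag{5}$$
For a chain and $\sum t_i^2=1$, Cauchy–Schwarz gives $\big|\sum t_i(f(\alpha_i)-f(\alpha_{i-1}))\big|\le\|f\|$ for $f\in X$, that is, $\|\sum t_i(\delta_{\alpha_i}-\delta_{\alpha_{i-1}})\|\le1$. Hence $\sum t_i(\hat F(\alpha_i)-\hat F(\alpha_{i-1}))\le\|F\|$, and the supremum over $(t_i)$ gives (5). So Lemma 2 applies to $\hat F$.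

**Step 1: admissible triples.** This step builds countable pieces of the situation that are closed under everything we need. Call $a=(A_a,M_a,N_a)$ *admissible* if $A_a\subset[0,\eta]$, $M_a\subset M$ and $N_a\subset N$ are countable and

- (a1) $\overline{\operatorname{span}}\,M_a=\overline{\operatorname{span}}\{\delta_\alpha:\alpha\in A_a\}=:E_a$;
- (a2) $\operatorname{supp}F\subset M_a$ for $F\in N_a$;
- (a3) $\sup\{|F(e)|:F\in N_a,\ \|F\|\le1\}\ge\frac r2\|e\|$ for $e\in E_a$;
- (a4) $J(\hat F)\subset A_a$ for $F\in N_a$.

Write $a\le b$ for componentwise inclusion.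

*Any countable $A_0\subset[0,\eta]$, $M_0\subset M$, $N_0\subset N$ are contained in an admissible triple.* Given countable $(A_n,M_n,N_n)$, choose countable sets as follows.

- $A_{n+1}\supset A_n\cup\bigcup_{F\in N_n}J(\hat F)$ with $M_n\subset\overline{\operatorname{span}}\{\delta_\alpha:\alpha\in A_{n+1}\}$. This is possible by Lemma 2(b) and Lemma 3.
- $M_{n+1}\supset M_n\cup\bigcup_{F\in N_n}\operatorname{supp}F$, $M_{n+1}\subset M$, with $\delta_\alpha\in\overline{\operatorname{span}}\,M_{n+1}$ for $\alpha\in A_n$. This is possible since $M$ is linearly dense.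
- $N_{n+1}\supset N_n$, $N_{n+1}\subset N$, such that for every $e$ in a countable dense subset of $\overline{\operatorname{span}}(M_n\cup\{\delta_\alpha:\alpha\in A_n\})$ there is $F\in N_{n+1}$ with $\|F\|\le1$ and $|F(e)|\ge\frac r2\|e\|$. This is possible by (3).

Let $a$ be the componentwise union. Then (a1), (a2) and (a4) are clear from the construction. For (a3), the function $e\mapsto\sup\{|F(e)|:F\in N_a,\|F\|\le1\}$ is 1-Lipschitz, and the inequality holds on a dense subset of $E_a$, so it holds on $E_a$.

*The union of an increasing sequence of admissible triples is admissible.* Conditions (a1), (a2) and (a4) pass to the union directly. For (a3), the inequality holds on the dense subset $\bigcup_nE_{a_n}$ of $E_a$, and the Lipschitz argument applies again.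

**Step 2: commuting projections.** Now we turn admissible triples into projections. Let $a$ be admissible, $u\in\operatorname{span}M_a$ and $w\in\operatorname{span}(M\setminus M_a)$. Each $F\in N_a$ vanishes at $w$ by (a2), so by (a3)
$$\tfrac r2\|u\|\le\sup_{F\in N_a,\,\|F\|\le1}|F(u)|=\sup_{F\in N_a,\,\|F\|\le1}|F(u+w)|\le\|u+w\|.$$
In particular $u+w=0$ forces $u=0$, so $u+w\mapsto u$ is a well-defined linear map on $\operatorname{span}M$ of norm at most $2/r$. It extends to a projection $P_a$ on $E$ with $\|P_a\|\le2/r$, $P_am=m$ for $m\in M_a$ and $P_am=0$ for $m\in M\setminus M_a$. Its range is $E_a$: its values lie in $\overline{\operatorname{span}}M_a=E_a$, and it is the identity there. Checking on the linearly dense set $M$, we obtain: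

- $P_aP_b=P_bP_a$ for all admissible $a,b$ (both keep $m\in M_a\cap M_b$ and kill all other $m\in M$);
- $F\circ P_a=F$ for $F\in N_a$ (by (a2));
- if $a=\bigcup_na_n$ with $a_1\le a_2\le\cdots$ admissible, then $P_{a_n}e\to P_ae$ for every $e\in E$ (for $m\in M$ the sequence $P_{a_n}m$ is eventually $P_am$; then use $\|P_{a_n}\|\le2/r$).

**Step 3: the vectors $g^a_\gamma$.** We now capture the left limits at $\gamma$, as seen by $N_a$. Let
$$\Lambda=\{\gamma<\omega_2:\operatorname{cf}\gamma=\omega_1\}.$$
For $\gamma\in\Lambda$ and $a$ admissible let $\beta_\gamma(a)=\sup(A_a\cap\gamma)$, where $A_a\cap\gamma$ is the set of points of $A_a$ below $\gamma$ and $\sup\emptyset=0$. Since $A_a$ is countable and $\operatorname{cf}\gamma=\omega_1$, we have $\beta_\gamma(a)<\gamma$. For $F\in N_a$, (a4) gives $J(\hat F)\cap(\beta_\gamma(a),\gamma)=\emptyset$, so $\hat F$ is constant on $(\beta_\gamma(a),\gamma)$ by Lemma 2(c). Therefore $F(P_a\delta_\alpha)=F(\delta_\alpha)=\hat F(\alpha)$ does not depend on $\alpha\in(\beta_\gamma(a),\gamma)$. The vectors $P_a\delta_\alpha$ lie in $E_a$, whose points are separated by $N_a$ according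 to (a3). So
$$g_\gamma^a:=P_a\delta_\alpha\in E_a\qquad(\alpha\in(\beta_\gamma(a),\gamma))$$
does not depend on the choice of $\alpha$.

**Step 4: stabilization.** The vector $g_\gamma^a$ depends on $a$; we remove this dependence. *For each $\gamma\in\Lambda$ there is an admissible $a(\gamma)$ with $g^b_\gamma=g^{a(\gamma)}_\gamma$ for all admissible $b\ge a(\gamma)$.*

Suppose not. Then every admissible $a$ has an admissible $b\ge a$ with $g_\gamma^b\ne g_\gamma^a$. So we can construct an increasing family $a_i$ ($i<\omega_1$) of admissible triples with $g_\gamma^{a_{i+1}}\ne g_\gamma^{a_i}$ for all $i$ and $a_i=\bigcup_{j<i}a_j$ for limit $i$. The latter is the union over a sequence cofinal in $i$, hence admissible by Step 1. For some $\varepsilon>0$ there are uncountably many $i$ with $\|g_\gamma^{a_{i+1}}-g_\gamma^{a_i}\|>\varepsilon$. Pick such $i_1<i_2<\cdots$, let $i=\sup_ni_n<\omega_1$, and fix *one* $\alpha\in(\beta_\gamma(a_i),\gamma)$. For $j\le i$ we have $A_{a_j}\subset A_{a_i}$, so $\beta_\gamma(a_j)\le\beta_\gamma(a_i)<\alpha$, and $g_\gamma^{a_j}=P_{a_j}\delta_\alpha$. Both sequences $(a_{i_n})_n$ and $(a_{i_n+1})_n$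 increase to $a_i$. By the third property in Step 2,
$$g_\gamma^{a_{i_n}}=P_{a_{i_n}}\delta_\alpha\to P_{a_i}\delta_\alpha,\qquad g_\gamma^{a_{i_n+1}}=P_{a_{i_n+1}}\delta_\alpha\to P_{a_i}\delta_\alpha .$$
So the differences tend to $0$, a contradiction.

Fix such $a(\gamma)$ and put $g_\gamma=g_\gamma^{a(\gamma)}$. Then
$$\hat F(\gamma-)=F(g_\gamma)\qquad\text{for all }F\in N,\ \gamma\in\Lambda.\tag{6}$$
Indeed, by Step 1 there is an admissible $b\ge a(\gamma)$ with $F\in N_b$. For $\alpha\in(\beta_\gamma(b),\gamma)$ we get $\hat F(\alpha)=F(\delta_\alpha)=F(P_b\delta_\alpha)=F(g_\gamma^b)=F(g_\gamma)$.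

**Step 5: many $g_\gamma$ in one separable subspace.** Here commutativity enters. Recall that a subset of $\omega_2$ is *stationary* if it meets every closed unbounded subset of $\omega_2$, and that Fodor's lemma says: a function on a stationary set $\Lambda\subset\omega_2$ with $h(\gamma)<\gamma$ for all $\gamma$ is constant on a stationary subset. Our $\Lambda$ is stationary, because the supremum of the first $\omega_1$ elements of a closed unbounded set belongs to that set and has cofinality $\omega_1$. The function $\gamma\mapsto\beta_\gamma(a(\gamma))$ satisfies the hypothesis by Step 3. So there are $\beta<\omega_2$ and a stationary $S\subset\Lambda$ with $\beta_\gamma(a(\gamma))=\beta$ for all $\gamma\in S$.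

Let $b$ be an admissible triple with $\beta+1\in A_b$. For $\gamma\in S$ we have $\beta+1\in(\beta,\gamma)$, as $\gamma$ is a limit, so $g_\gamma=P_{a(\gamma)}\delta_{\beta+1}$. Moreover $P_b\delta_{\beta+1}=\delta_{\beta+1}$, since $\delta_{\beta+1}\in E_b$. Hence
$$P_bg_\gamma=P_bP_{a(\gamma)}\delta_{\beta+1}=P_{a(\gamma)}P_b\delta_{\beta+1}=P_{a(\gamma)}\delta_{\beta+1}=g_\gamma ,$$
that is, $g_\gamma\in E_b$ for all $\gamma\in S$. One triple $b$ serves all of $S$, although the triples $a(\gamma)$ vary with $\gamma$.

**Step 6: too many jumps.** We now contradict (5). Put $s=r/\sqrt2$ and $\varepsilon=s/8$. The rational linear combinations of $\{\delta_\alpha:\alpha\in A_b\}$ form a countable dense subset of $E_b$. A stationary set is unbounded, so $|S|=\omega_2$. By the pigeonhole principle there are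
$$g=\sum_{j=1}^kc_j\delta_{b_j}\qquad\text{and}\qquad S'\subset S,\ |S'|=\omega_2,\qquad\text{with }\|g_\gamma-g\|<\varepsilon\text{ for }\gamma\in S'.$$
Let $b^*<\omega_2$ be such that each $b_j$ is either $\le b^*$ or $\ge\omega_2$. Choose $n$ with $n(s-3\varepsilon)^2>1$, then $\gamma_1<\dots<\gamma_n$ in $S'$ with $\gamma_1>b^*$, and put $\gamma_0=0$. Let
$$h=s\cdot1_{(b^*,\gamma_n]}\in X .$$
Then $\|h\|\le\sqrt2\,s=r$ and $h(\gamma_i)=s$ for $i=1,\dots,n$. Also $g(h)=\sum_jc_jh(b_j)=0$, because $b_j\le b^*$ or $b_j\ge\omega_2>\gamma_n$.

Apply (4) to $h\in X\subset X^{**}=E^*$ and the finitely many vectors $\delta_{\gamma_1},\dots,\delta_{\gamma_n},g\in E$. There is $F\in N$ with $\|F\|\le1$ and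
$$|\hat F(\gamma_i)-s|<\varepsilon\quad(i=1,\dots,n),\qquad|F(g)|<\varepsilon .$$
Because $F\in N$, formula (6) gives
$$|\hat F(\gamma_i-)|=|F(g_{\gamma_i})|\le|F(g)|+\|g_{\gamma_i}-g\|<2\varepsilon .$$
So we can choose $\xi_i\in(\gamma_{i-1},\gamma_i)$ with $|\hat F(\xi_i)|<2\varepsilon$, and then $\hat F(\gamma_i)-\hat F(\xi_i)>s-3\varepsilon>0$. Along the chain $\xi_1<\gamma_1<\xi_2<\gamma_2<\dots<\xi_n<\gamma_n$ we get from (5)
$$1\ge\|F\|^2\ge v(\hat F)^2\ge\sum_{i=1}^n(\hat F(\gamma_i)-\hat F(\xi_i))^2\ge n(s-3\varepsilon)^2>1 ,$$
a contradiction. Together with Lemma 4 and (F1) this proves Theorem A. $\blacksquare$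

## 9. The threshold is exactly $\omega_2$

Here is the rest of the proof of Theorem B; its first sentence is Proposition 1.

**Step 1: $\operatorname{dens}X_{\omega_2}=\omega_2$.** This says that the counterexample has the smallest density that Proposition 1 allows. Recall that $\operatorname{dens}X\le\operatorname{dens}X^*$ for every Banach space. By Lemma 3, $X_{\omega_2}^*$ is the closed span of $\omega_2$ vectors, so $\operatorname{dens}X_{\omega_2}\le\operatorname{dens}X^*_{\omega_2}\le\omega_2$. For $\xi<\xi'<\omega_2$ the functions $1_{(\xi,\omega_2]}$ and $1_{(\xi',\omega_2]}$ differ by $1_{(\xi,\xi']}$, whose norm is at least $1$. So there are $\omega_2$ vectors at mutual distance at least $1$, and the density is $\omega_2$. By Proposition 1 a counterexample has density at least $\omega_2$, and by Theorem A the space $X_{\omega_2}$ is one.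

**Step 2: the equivalence for $X_\eta$.** We go around the circle.

(1)$\Rightarrow$(2): if $\eta<\omega_2$, then $[0,\eta]$ has cardinality at most $\omega_1$, so $\operatorname{dens}X_\eta\le\operatorname{dens}X_\eta^*\le\omega_1$ by Lemma 3. As $X_\eta$ is Asplund by Lemma 4, Proposition 1 and (F1) give (2).

(2)$\Rightarrow$(3): take the dual of the original norm.

(3)$\Rightarrow$(1): if $\eta\ge\omega_2$, then (3) fails by Theorem A. $\blacksquare$

## 10. Under the Radon–Nikodým property the choice of norm is irrelevant

In Section 7 we saw that a 1-Plichko pair with $N=X$ serves all equivalent norms on $X$ at once. Proposition C says that for spaces with the Radon–Nikodým property (RNP) there is no other possibility. We did not use it for Theorem A.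

**Denting points.** A point $x$ of a bounded closed convex set $B$ is *denting* if for every $\varepsilon>0$ there are $f\in X^*$ and $c\in\mathbb R$ with $f(x)>c$ and $\operatorname{diam}\{y\in B:f(y)>c\}\le\varepsilon$. For example, each $x$ with $\|x\|=1$ is a denting point of $B_{\ell_2}$: if $\|y\|\le1$ and $\langle y,x\rangle>1-\delta$, then $\|y-x\|^2\le2-2\langle y,x\rangle<2\delta$. In contrast, $B_{c_0}$ has no denting point: given $x\in B_{c_0}$, pick $n$ with $|x_n|<\frac12$. Then $x\pm\frac12e_n\in B_{c_0}$, and every slice that contains $x$ contains one of these two points, at distance $\frac12$ from $x$.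

The RNP does not depend on the choice of equivalent norm. The fact we need is in Phelps (J. Funct. Anal. 17 (1974)): if $X$ has the RNP, then the unit ball of $X$ is the closed convex hull of its denting points (this is proved there even with strongly exposed points).

*Proof of Proposition C.* (ii)$\Rightarrow$(i) is trivial.

(iii)$\Rightarrow$(ii): for any equivalent norm on $X$, the subspace $N=X\subset X^{**}$ is 1-norming for $X^*$ with the dual norm, and by (iii) its elements have countable support on $M$.

(i)$\Rightarrow$(iii): let $M,N$ witness that $(X,|\cdot|)^*$ is 1-Plichko; all norms and balls below refer to $|\cdot|$. Write $B=B_X$.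

**Step 1: it suffices that $X\subset\overline N$.** If $F_k\in N$ and $F_k\to F$ in norm, then $\{m\in M:F(m)\ne0\}\subset\bigcup_k\{m\in M:F_k(m)\ne0\}$ is countable. So all elements of $\overline N$ have countable support on $M$, and $X\subset\overline N$ gives (iii) with the same $M$.

**Step 2: denting points of $B$ lie in $\overline N$.** Let $x$ be a denting point of $B$, let $\varepsilon>0$, and take $f,c$ as in the definition. Put $U=\{y\in B_{X^{**}}:y(f)>c\}$, a relatively $w^*$-open subset of $B_{X^{**}}$ that contains $x$. Since $B$ is $w^*$-dense in $B_{X^{**}}$, the slice $B\cap U=\{y\in B:f(y)>c\}$ is $w^*$-dense in $U$. Given $y,y'\in U$, approximate both by nets from $B\cap U$. The differences of the approximants have norm at most $\varepsilon$, and the norm of $X^{**}$ is $w^*$-lower semicontinuous, so $|y-y'|\le\varepsilon$. Hence $\operatorname{diam}U\le\varepsilon$. As $N$ is 1-norming, the separation argument that gave (4), now with $r=1$, shows that $N\cap B_{X^{**}}$ is $w^*$-dense in $B_{X^{**}}$. So it meets $U$, and $\operatorname{dist}(x,N)\le\varepsilon$. Since $\varepsilon$ was arbitrary, $x\in\overline N$.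

**Step 3: from denting points to $X$.** The closed subspace $\overline N$ contains all denting points of $B$, so it contains their closed convex hull, which is $B$ by the fact recalled above. Therefore $X\subset\overline N$, and Step 1 finishes the proof. $\blacksquare$
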